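
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture (geometric version)}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Products of Hilbert schemes of points on a surface\\ determine the partition}


\begin{abstract}
Let $S$ be a nonempty smooth projective complex surface, connected or not. For a partition $\mathbf a=(n_1,\dots,n_r)$ of $n$ put $S^{[\mathbf a]}=S^{[n_1]}\times\cdots\times S^{[n_r]}$, a product of Hilbert schemes of points. We prove that distinct partitions of $n$ give nonisomorphic schemes, and in fact nonisomorphic graded cohomology algebras. If every component of $S$ has positive first Betti number, Betti numbers of components suffice. Otherwise we study, on the connected components $Y$ of $S^{[\mathbf a]}$ with $b_1(Y)=0$, the polynomial $v\mapsto\int_Y v^{\dim Y}$ on $H^2(Y)$. On a product this polynomial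 is a product of forms in separate variables, and we show that for the Hilbert scheme of at least two points on a connected surface with $b_1=0$ it does not split any further. The partition is then read off from the degrees and the numbers of variables of the indecomposable pieces.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, \emph{surface} means nonempty smooth projective surface over $\mathbb C$, not necessarily connected. For $m\ge1$, $S^{[m]}$ is the Hilbert scheme of $m$ points on the surface $S$, a smooth projective scheme of pure dimension $2m$. A partition $\mathbf a=(n_1,\dots,n_r)$ of $n$ is a sequence of integers $n_1\ge\cdots\ge n_r\ge1$ with sum $n$, and we put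
\[
S^{[\mathbf a]}=S^{[n_1]}\times\cdots\times S^{[n_r]} .
\]
This is smooth and projective of pure dimension $2n$, so its dimension does not see $\mathbf a$ beyond $n$. Does the scheme itself remember how the $n$ points were distributed? The following is stated by Mukherjee and Pahari \cite{MP}.

\begin{conjecture}
Let $\mathbf a$ and $\mathbf b$ be two distinct partitions of a positive integer $n$. Then $S^{[\mathbf a]}$ and $S^{[\mathbf b]}$ are not isomorphic.
\end{conjecture}

We prove it for every surface $S$. Write $H^*(X)=H^*(X,\mathbb C)$ for singular cohomology in the classical topology, $b_i$ for Betti numbers, and $P(X)=\sum_i b_i(X)z^i$.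

\begin{theorem}\label{thm:A}
Let $S$ be a surface, possibly disconnected, and let $\mathbf a\ne\mathbf b$ be partitions of $n$. Then $H^*(S^{[\mathbf a]})$ and $H^*(S^{[\mathbf b]})$ are not isomorphic as graded $\mathbb C$-algebras. In particular $S^{[\mathbf a]}\not\cong S^{[\mathbf b]}$, and the two are not even homotopy equivalent.
\end{theorem}

When $b_1=0$ we obtain more.

\begin{theorem}\label{thm:B}
Let $T_1,\dots,T_k$ be connected surfaces with $b_1(T_i)=0$ and let $n_1,\dots,n_k\ge1$. The graded algebra $H^*\bigl(\prod_iT_i^{[n_i]}\bigr)$ determines the multiset of pairs $(n_i,b_2(T_i))$.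
\end{theorem}

\begin{theorem}\label{thm:C}
Let $S,S'$ be surfaces such that $S$ has a connected component with $b_1=0$, and let $\mathbf a,\mathbf b$ be partitions of positive integers. If $H^*(S^{[\mathbf a]})\cong H^*(S'^{[\mathbf b]})$ as graded algebras, then $\mathbf a=\mathbf b$.
\end{theorem}

\paragraph{Why additive invariants are not enough.}
One would first try Betti numbers. If $S$ is connected and $b_1(S)>0$, then $b_1(S^{[\mathbf a]})=r\,b_1(S)$ gives the number of parts, and Section~\ref{sec:positive} shows that the Poincar\'e polynomial gives the rest. But take $S=\mathbb P^2$ and $n=2$. Sending $\xi\in(\mathbb P^2)^{[2]}$ to the line it spans makes $(\mathbb P^2)^{[2]}$ a $\mathbb P^2$-bundle over the dual plane $\mathbb P^{2\vee}$ (the fiber over a line $L$ is $L^{[2]}\cong\mathbb P^2$), and this bundle is the projectivization of a vector bundle. Hence $(\mathbb P^2)^{[2]}$ and $\mathbb P^2\times\mathbb P^2$ have the same class in $K_0(\mathrm{Var}_{\mathbb C})$ and the same Hodge numbers. To separate $\mathbf a=(2)$ from $\mathbf b=(1,1)$ we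 use the multiplication.

\paragraph{The idea.}
For a connected smooth projective $Y$ of dimension $d\geq 2$ consider the form
\begin{equation}\label{eq:FY}
F_Y(v)=\int_Yv^d,\qquad v\in H^2(Y).
\end{equation}
It depends only on the graded algebra $H^*(Y)$, up to a nonzero scalar: $2d$ is the top degree, $H^{2d}(Y)$ is a line, and an algebra isomorphism multiplies $\int$ by a constant. If $b_1(Y_i)=0$ for all $i$, then $H^2(\prod Y_i)=\bigoplus H^2(Y_i)$, and $F_{\prod Y_i}$ is a constant times the product of the $F_{Y_i}$, which involve disjoint sets of variables. A nondegenerate form has a unique finest decomposition of this kind (Section~\ref{sec:split}). So the main point is that, for $T$ connected with $b_1(T)=0$ and $m\ge2$, the form $F_{T^{[m]}}$, of degree $2m$, does not decompose. For this the first few coefficients of $F_{T^{[m]}}$ in the direction of the exceptional divisor suffice. Section~\ref{sec:twopoints} carries this out by hand for $(\mathbb P^2)^{[2]}$. Section~\ref{sec:numbers} computes the coefficients in general, and Section~\ref{sec:indec}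 proves indecomposability.

If $S$ is disconnected, $S^{[\mathbf a]}$ also has components in which a part $n_i$ is distributed over several components of $S$. Among the components with $b_1=0$, those in which no part is broken up have the fewest factors, and these give back $\mathbf a$ (Section~\ref{sec:proofs}).

\section{Two points}\label{sec:twopoints}

Let $T$ be a connected surface with tangent bundle $T_T$ and canonical class $K$, and let $\pi:T^{[m]}\to T^{(m)}$ be the Hilbert--Chow morphism to the symmetric product, sending a subscheme to its cycle. It is birational, and an isomorphism over reduced cycles. Let $p:\mathbb P(T_T)\to T$ be the bundle of lines in $T_T$ and $\zeta=c_1(\mathcal O(1))$, where $\mathcal O(-1)\subset p^*T_T$ is the tautological line. The corresponding nowhere vanishing section of $p^*T_T\otimes\mathcal O(1)$ forces $c_2(p^*T_T\otimes\mathcal O(1))=0$, that is,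
\begin{equation}\label{eq:zeta}
\zeta^2+c_1(T_T)\zeta+c_2(T_T)=0,\qquad\text{so}\qquad p_*\zeta=1,\quad p_*\zeta^2=-c_1(T_T)=K,
\end{equation}
where $p_*$ is integration along the fibers.

\begin{lemma}\label{lem:E2}
The locus $E_2\subset T^{[2]}$ of nonreduced subschemes is a smooth divisor isomorphic to $\mathbb P(T_T)$. Under this isomorphism $\pi|_{E_2}$ is $p$ followed by $x\mapsto2x$, and $\mathcal O(E_2)|_{E_2}=\mathcal O(-2)$.
\end{lemma}

\begin{proof}
Recall that $T^{[2]}=\mathrm{Bl}_\Delta(T\times T)/(\mathbb Z/2)$. The exceptional divisor is $\widetilde E=\mathbb P(N_\Delta)=\mathbb P(T_T)$, with $\mathcal O(\widetilde E)|_{\widetilde E}=\mathcal O(-1)$. The involution fixes $\widetilde E$ pointwise and acts by $-1$ on its normal bundle, so in suitable local coordinates the quotient map is $(w,y)\mapsto(w^2,y)$ with $\widetilde E=\{w=0\}$. Hence $\widetilde E$ maps isomorphically to its image $E_2$, a smooth divisor that pulls back to $2\widetilde E$. Therefore $\mathcal O(E_2)|_{E_2}=\mathcal O(2\widetilde E)|_{\widetilde E}=\mathcal O(-2)$.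
\end{proof}

\paragraph{The plane.}
Let $T=\mathbb P^2$, let $h_0$ be the hyperplane class, and let $h\in H^2(T^{[2]})$ be the pullback of the class on $T^{(2)}$ that becomes $\mathrm{pr}_1^*h_0+\mathrm{pr}_2^*h_0$ on $T\times T$. Put $e=[E_2]$ and $\delta=-e/2$. Since $T\times T\to T^{(2)}$ has degree $2$, $\int h^4=\frac12\binom42=3$. Every other number is an integral over $E_2=\mathbb P(T_T)$, where $h$ restricts to $2p^*h_0$ and $e$ to $-2\zeta$:
\begin{align*}
\int h^3e&=\int_{E_2}(2h_0)^3=0, & \int h^2e^2&=\int_{E_2}4h_0^2\,(-2\zeta)=-8,\\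
\int he^3&=\int_{E_2}2h_0\cdot4\zeta^2=8\,h_0\cdot K=-24, &
\int e^4&=\int_{E_2}(-8)\zeta^3=-8(K^2-c_2(T_T))=-48 .
\end{align*}
The last number uses $\zeta^3=K\zeta^2-c_2(T_T)\zeta$ and $K^2-c_2(T_T)=9-3=6$. The classes $h,\delta$ are independent: $h\ne0$, and a relation $e=\lambda h$ would give $0=\int h^3e=3\lambda$, hence $e=0$, against $\int h^2e^2=-8$. The bundle description in Section~\ref{sec:intro} gives $b_2=2$, so $h,\delta$ form a basis of $H^2$. Expanding,
\[
F_{(\mathbb P^2)^{[2]}}(xh+s\delta)=3\bigl(x^4-4x^2s^2+4xs^3-s^4\bigr)=3\bigl(x^4-(2xs-s^2)^2\bigr)=3(x-s)^2(x^2+2xs-s^2).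
\]
The quadratic factor has distinct roots and does not vanish at $x=s\ne0$, so this form has three nonproportional linear factors. On the other hand $F_{\mathbb P^2\times\mathbb P^2}=6x^2y^2$ has two. The graded cohomology algebras are therefore not isomorphic, which is Theorem~\ref{thm:A} for $\mathbb P^2$ and $n=2$.

A binary form that decomposes into separate variables is $\mathrm{const}\cdot\ell_1^a\ell_2^b$ with independent linear forms $\ell_1,\ell_2$; this is what the form of $(\mathbb P^2)^{[2]}$ avoids. To distinguish $(\mathbb P^2)^{[2]}$ from $\mathbb P^2\times\mathbb P^2$, the $s^4$ coefficient was not really needed: since there is an $x^4$ term and no $x^3s$ term, a scalar times $(\ell_1\ell_2)^2$ would be a scalar times $(x^2+rs^2)^2$, which has no $xs^3$ term. In general, too, the coefficients up to $s^3$ will be enough.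

\section{Betti numbers and components}\label{sec:prelim}

We use two facts about a connected surface $T$. By a theorem of Fogarty, $T^{[m]}$ is smooth and connected of dimension $2m$. By G\"ottsche \cite{G}, with $b_i=b_i(T)$,
\begin{equation}\label{eq:G}
\sum_{m\ge0}P(T^{[m]})\,t^m=\prod_{k\ge1}\frac{(1+z^{2k-1}t^k)^{b_1}(1+z^{2k+1}t^k)^{b_3}}{(1-z^{2k-2}t^k)(1-z^{2k}t^k)^{b_2}(1-z^{2k+2}t^k)} .
\end{equation}
Here $T^{[0]}$ is a point. Modulo $z^2$ the right side is $(1+b_1zt)/(1-t)$, so
\begin{equation}\label{eq:b1}
b_1(T^{[m]})=b_1(T)\quad(m\ge1).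
\end{equation}
If $b_1(T)=0$, then $b_3(T)=0$ and modulo $z^3$ the right side is $(1+b_2z^2t+z^2t^2)/(1-t)$, so
\begin{equation}\label{eq:b2}
b_2(T^{[m]})=b_2(T)+1\quad(m\ge2,\ b_1(T)=0).
\end{equation}

\paragraph{Components.}
Let $S=\bigsqcup_jS_j$ with $S_j$ connected. Sorting a subscheme by components, $S^{[m]}=\bigsqcup_{\sum_jm_j=m}\prod_jS_j^{[m_j]}$. Hence the components of $S^{[\mathbf a]}$, $\mathbf a=(n_1,\dots,n_r)$, are the products
\begin{equation}\label{eq:comp}
\prod_{i,j}S_j^{[n_{ij}]},\qquad (n_{ij})\text{ a matrix of nonnegative integers with row sums }n_1,\dots,n_r,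
\end{equation}
and by \eqref{eq:b1} and K\"unneth such a component has
\begin{equation}\label{eq:b1comp}
b_1=\sum_{(i,j):\,n_{ij}>0}b_1(S_j).
\end{equation}
The algebra $H^*(X)$ knows the components of $X$: the primitive idempotents of $H^0(X)$ are the functions $1_C$, $C$ a component, and $1_C\cdot H^*(X)=H^*(C)$. So a graded algebra isomorphism $H^*(X)\cong H^*(X')$ induces a bijection between components under which corresponding components have isomorphic graded cohomology algebras.

\section{Surfaces all of whose components have \texorpdfstring{$b_1>0$}{b1>0}}\label{sec:positive}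

In this section we prove Theorem~\ref{thm:A} when every component of $S$ has $b_1>0$. The first Betti number then singles out certain components in which no part of $\mathbf a$ is broken up, and their Poincar\'e polynomials finish the proof.

Let $\beta=\min_jb_1(S_j)>0$ and $J=\{j:b_1(S_j)=\beta\}$. Each row of $(n_{ij})$ in \eqref{eq:comp} has a nonzero entry, so \eqref{eq:b1comp} gives $b_1\ge r\beta$. Since $\beta>0$, equality holds iff each row has exactly one nonzero entry and it lies in a column $j\in J$. Thus the minimal $b_1$ of a component of $S^{[\mathbf a]}$ is $r\beta$, and the Poincar\'e polynomials of the components attaining it sum to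
\[
\prod_{i=1}^rH_{n_i},\qquad H_m=\sum_{j\in J}P(S_j^{[m]}).
\]
If the algebras for $\mathbf a=(n_1,\dots,n_r)$ and $\mathbf b=(m_1,\dots,m_s)$ are isomorphic, then $r\beta=s\beta$, so $r=s$, and $\prod_iH_{n_i}=\prod_iH_{m_i}$. It remains to see that such products determine the indices. Each coefficient of $H_m$ stabilizes as $m$ grows, and we need the first power of $z$ in which $H_m$ and $H_{m-1}$ differ.

\begin{lemma}\label{lem:excess}
With $H_0=|J|$, for every $m\ge1$ we have $H_m-H_{m-1}=|J|\gamma_mz^m+O(z^{m+1})$ with $\gamma_m\ge1$.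
\end{lemma}

\begin{proof}
Fix $j\in J$. Multiplying \eqref{eq:G} for $T=S_j$ by $1-t$ turns the coefficient of $t^m$ into $P(S_j^{[m]})-P(S_j^{[m-1]})$ and removes the factor $1/(1-t)$, which is the factor $1/(1-z^{2k-2}t^k)$ for $k=1$. Give $z^at^b$ the \emph{excess} $a-b$. The monomials in the remaining factors have excess
\[
k-1,\quad k+1,\quad k-2\ (k\ge2\text{ only}),\quad k,\quad k+2,
\]
all nonnegative, and excess $0$ occurs only for $zt$ (numerator, $k=1$) and $z^2t^2$ (denominator, $k=2$). So only monomials $z^at^b$ with $a\ge b$ occur in the product, and those with $a=b$ sum to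
\[
\frac{(1+zt)^\beta}{1-z^2t^2}=\frac{(1+zt)^{\beta-1}}{1-zt}.
\]
The coefficient of $t^m$ is therefore $\gamma_mz^m+O(z^{m+1})$ with $\gamma_m=\sum_{i=0}^m\binom{\beta-1}i\ge1$. Sum over $j\in J$.
\end{proof}

Since $H_{m-1}$ has constant term $|J|$, in $\mathbb Q[[z]]$ we get $R_m:=H_m/H_{m-1}=1+\gamma_mz^m+O(z^{m+1})$, and
\[
\prod_iH_{n_i}=|J|^r\prod_i\prod_{m\le n_i}R_m .
\]
Put $e_m=\#\{i:n_i\ge m\}-\#\{i:m_i\ge m\}$. As $r=s$, the equality $\prod_iH_{n_i}=\prod_iH_{m_i}$ becomes $\prod_mR_m^{e_m}=1$. If some $e_m$ were nonzero, then for the smallest such $m$ the coefficient of $z^m$ on the left would be $e_m\gamma_m\ne0$, a contradiction. So all $e_m$ vanish, and $\mathbf a=\mathbf b$. \qed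

\medskip
For instance, for $S$ connected with $b_1(S)>0$ the Poincar\'e polynomials of $S^{[(3,1)]}$ and $S^{[(2,2)]}$ have quotient $R_3/R_2=1-\gamma_2z^2+O(z^3)$, so $b_2$ distinguishes them. For $b_1=0$ the method breaks down: for $\mathbb P^2$, with $H_m=P((\mathbb P^2)^{[m]})$, we have $H_2=(1+z^2+z^4)^2=H_1^2$, so $R_1=R_2$.

\section{Splitting forms into separate variables}\label{sec:split}

\subsection{The finest splitting}

Let $V\ne0$ be a finite-dimensional complex vector space and $\mathrm{Sym}(V^*)$ the ring of polynomials on $V$. For a polynomial $G$ put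
\[
N(G)=\{v\in V:\partial_vG=0\},\qquad W(G)=N(G)^\perp\subset V^* .
\]
Then $W(G)$ is the smallest subspace $U\subset V^*$ with $G\in\mathrm{Sym}(U)$, the space of variables that $G$ really involves. Indeed $G\in\mathrm{Sym}(U)$ gives $U^\perp\subset N(G)$, hence $W(G)\subset U$. In linear coordinates adapted to $N(G)\subset V$, the partial derivatives of $G$ along $N(G)$ vanish, so $G\in\mathrm{Sym}(W(G))$.

\begin{definition}
Let $F$ be a nonzero homogeneous polynomial on $V$ of positive degree. It is \emph{nondegenerate} if $N(F)=0$, i.e.\ $W(F)=V^*$. A \emph{splitting} of $(V,F)$ is a decomposition $V=\bigoplus V_i$ with all $V_i\ne0$, together with homogeneous $F_i$ on $V_i$ such that $F(\sum v_i)=\prod F_i(v_i)$. The pair is \emph{indecomposable} if it has no splitting into at least two summands.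
\end{definition}

If $F$ is nondegenerate, then $N(F_i)=0$ for each $i$, because $\partial_vF_i=0$ with $v\in V_i$ implies $\partial_vF=0$. As $V_i\ne0$, each $F_i$ is nonconstant, and so it is nondegenerate.

\begin{lemma}\label{lem:split}
A nondegenerate $(V,F)$ has a splitting into indecomposables. The summands $V_i$ are unique up to order, and the $F_i$ are unique up to scalars. Moreover, for any splitting, with $V_i^*$ identified with the annihilator of $\bigoplus_{j\ne i}V_j$ in $V^*$, each $V_i^*$ contains $W(G)$ for some irreducible factor $G$ of $F$.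
\end{lemma}

The idea is that a splitting only distributes the irreducible factors of $F$ among the summands, and that two admissible distributions have an admissible common refinement.

\begin{proof}
Write $F=\mathrm{const}\cdot\prod_{c=1}^lG_c^{\varepsilon_c}$ with $G_c$ irreducible and pairwise nonproportional; they are homogeneous because $F$ is. Let $W_c=W(G_c)\ne0$ and $W_B=\sum_{c\in B}W_c$ for $B\subset\{1,\dots,l\}$. Since $F\in\mathrm{Sym}(W_{\{1,\dots,l\}})$ and $F$ is nondegenerate, $W_{\{1,\dots,l\}}=V^*$. Call a partition $\mathcal B$ of the set $\{1,\dots,l\}$ into nonempty blocks \emph{independent} if the sum of the $W_B$, $B\in\mathcal B$, is direct; then $V^*=\bigoplus_{B\in\mathcal B}W_B$.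

\emph{Splittings correspond to independent partitions.} Given a splitting, let $U_i=V_i^*$ be the annihilator of $\bigoplus_{j\ne i}V_j$, so that $V^*=\bigoplus U_i$ and $F_i\in\mathrm{Sym}(U_i)$. Each $G_c$ divides some $F_i$. Now $\mathrm{Sym}(V^*)$ is a polynomial ring over $\mathrm{Sym}(U_i)$, so by looking at degrees in the extra variables, divisors of nonzero elements of $\mathrm{Sym}(U_i)$ lie in $\mathrm{Sym}(U_i)$. Hence $W_c\subset U_i$, and $i$ is unique because $W_c\neq0$. The sets $B_i=\{c:G_c\mid F_i\}$ thus partition $\{1,\dots,l\}$, and by unique factorization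
\[
F_i=\mathrm{const}\cdot\prod_{c\in B_i}G_c^{\varepsilon_c}.
\]
Each $B_i$ is nonempty since $F_i$ is nonconstant, which proves the last statement of the lemma. As $W_{B_i}\subset U_i$ and the $W_{B_i}$ span $V^*$, we have $W_{B_i}=U_i$. So $\{B_i\}$ is independent, and it determines the $U_i$, hence the $V_i$ (the annihilator of $\bigoplus_{j\ne i}U_j$ in $V$), and the $F_i$ up to scalars. Conversely, from an independent partition with blocks $B_i$ define $U_i=W_{B_i}$, $V_i=\bigl(\bigoplus_{j\ne i}U_j\bigr)^\perp$ and $F_i=\prod_{c\in B_i}G_c^{\varepsilon_c}\in\mathrm{Sym}(U_i)$, and absorb the constant in one $F_i$; this is a splitting.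

\emph{Indecomposable summands.} Consider a splitting with partition $\mathcal B=\{B_i\}$. The irreducible factors of $F_i$ are the $G_c$ with $c\in B_i$, with the same spaces $W_c\subset U_i=V_i^*$. By the first step applied to $(V_i,F_i)$, this pair is decomposable iff $B_i$ can be divided into at least two blocks whose spaces are independent. Since $V^*=\bigoplus W_{B_j}$, dividing $B_i$ in this way gives an independent proper refinement of $\mathcal B$, and conversely every independent proper refinement of $\mathcal B$ divides some $B_i$ in this way. So the summands are all indecomposable iff $\mathcal B$ has no independent proper refinement.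

\emph{There is a finest independent partition.} Let $\mathcal B,\mathcal B'$ be independent, and suppose $\sum_{B,B'}w_{BB'}=0$ with $w_{BB'}\in W_{B\cap B'}$. For each $B$, $\sum_{B'}w_{BB'}\in W_B$, so this sum is $0$ by independence of $\mathcal B$. As $w_{BB'}\in W_{B'}$, independence of $\mathcal B'$ gives $w_{BB'}=0$ for all $B,B'$. So the common refinement, with blocks the nonempty $B\cap B'$, is independent. The one-block partition is independent, there are finitely many partitions, and hence a unique finest independent partition exists; it is the only one without independent proper refinement.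
\end{proof}

\begin{definition}
The \emph{type} of a nondegenerate $(V,F)$ is the multiset of pairs $(\dim V_i,\deg F_i)$ over its indecomposable summands. It is invariant under linear isomorphisms and under scaling of $F$.
\end{definition}

\subsection{Top intersection forms}

\begin{proposition}\label{prop:FY}
Let $Y$ be connected, smooth and projective of dimension $d\ge2$.
\begin{enumerate}
\item[(i)] The form $F_Y$ of \eqref{eq:FY} on $H^2(Y)$ is nondegenerate, and its type depends only on the graded algebra $H^*(Y)$.
\item[(ii)] If $Y=\prod_iY_i$ with $Y_i$ connected, smooth, projective of dimension $d_i\ge2$ and $b_1(Y_i)=0$, then the type of $F_Y$ is the union of the types of the $F_{Y_i}$.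
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $h$ be an ample class. Then $F_Y(h)>0$, so $F_Y\ne0$. If $\partial_vF_Y=0$, then $\int vu^{d-1}=0$ for all $u\in H^2(Y)$, and polarization gives $\int vu\,h^{d-2}=0$ for all $u$. By hard Lefschetz $h^{d-2}:H^2(Y)\to H^{2d-2}(Y)$ is an isomorphism, so Poincar\'e duality gives $v=0$. The second claim holds because an algebra isomorphism preserves $F_Y$ up to a nonzero scalar.

(ii) As $H^1(Y_i)=0$, K\"unneth gives $H^2(Y)=\bigoplus H^2(Y_i)$. Each $v_i\in H^2(Y_i)$ has $v_i^k=0$ for $k>d_i$, so with $d=\sum d_i$ only one term of $(\sum v_i)^d$ survives: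
\[
F_Y\Bigl(\sum v_i\Bigr)=\frac{d!}{\prod d_i!}\prod F_{Y_i}(v_i).
\]
Splitting each $F_{Y_i}$ into indecomposables gives, after absorbing the constant, such a splitting of $F_Y$; apply Lemma~\ref{lem:split}.
\end{proof}

The hypothesis $b_1(Y_i)=0$ in (ii) enters through K\"unneth: if two factors $Y_i,Y_j$ have $b_1>0$, then $H^2(Y)$ also contains the term $H^1(Y_i)\otimes H^1(Y_j)$.

\section{Intersection numbers on \texorpdfstring{$T^{[m]}$}{T[m]}}\label{sec:numbers}

Let $T$ be a connected surface with $b_1(T)=0$, $\rho=b_2(T)\ge1$, $K=K_T$, and $m\ge2$. Let $q(\alpha)=\int_T\alpha^2$, a nondegenerate quadratic form on $H^2(T)$ with bilinear form $q(\alpha,\beta)=\int_T\alpha\beta$, and write $\alpha\cdot K=q(\alpha,K)$. For $k\ge0$ let $\alpha_{(k)}\in H^2(T^{(k)})=H^2(T^k)^{\mathfrak S_k}$ be the class that pulls back to $\sum\mathrm{pr}_i^*\alpha$ on $T^k$ (so $\alpha_{(0)}=0$), and let $\alpha_m=\pi^*\alpha_{(m)}$. As $T^k\to T^{(k)}$ has degree $k!$ and $(\sum_i\mathrm{pr}_i^*\alpha)^{2k}$ has integral $\frac{(2k)!}{2^k}q(\alpha)^k$,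
\begin{equation}\label{eq:ck}
\int_{T^{(k)}}\alpha_{(k)}^{2k}=c_k\,q(\alpha)^k,\qquad c_k=\frac{(2k)!}{k!\,2^k},\quad c_0=1 .
\end{equation}
Since $\pi$ is birational,
\begin{equation}\label{eq:I1}
\int\alpha_m^{2m}=c_m\,q(\alpha)^m .
\end{equation}

Further numbers involve the exceptional divisor. For $m=2$ it is the $\mathbb P^1$-bundle $E_2$ of Lemma~\ref{lem:E2}. For larger $m$ its fibers change where there is more than a single collision of two points. The plan is to describe it over the locus where exactly two points collide, and to check that what is missing has too small a dimension to matter.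

\subsection{The exceptional divisor over the generic stratum}

Let $D\subset T^{(m)}$ be the locus of nonreduced cycles and $D^\circ\subset D$ the open set of cycles $2p+p_3+\cdots+p_m$ with $p,p_3,\dots,p_m$ distinct. Then $\dim D=2m-2$. Cycles in $D\setminus D^\circ$ have at most $m-2$ support points, so $\dim(D\setminus D^\circ)\le2m-4$; for $m=2$ this set is empty. Parametrize $D$ by the finite surjective map
\[
\nu:N=T\times T^{(m-2)}\to D,\qquad(p,\eta)\mapsto2p+\eta .
\]
The set $N^\circ=\nu^{-1}(D^\circ)=\{p\notin\eta,\ \eta\text{ reduced}\}$ is smooth and maps bijectively to $D^\circ$. Pulling back further to $T\times T^{m-2}$, into whose cohomology $H^*(N)$ injects, shows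
\begin{equation}\label{eq:nu}
\nu^*\alpha_{(m)}=2\,\mathrm{pr}_1^*\alpha+\mathrm{pr}_2^*\alpha_{(m-2)} .
\end{equation}

\begin{lemma}\label{lem:generic}
The set $\pi^{-1}(D^\circ)$, with reduced structure, is an irreducible smooth divisor, closed in the open set $T^{[m]}\setminus\pi^{-1}(D\setminus D^\circ)$. There is a biholomorphic map from the bundle $g:\mathbb P(\mathrm{pr}_1^*T_T)|_{N^\circ}\to N^\circ$ to $\pi^{-1}(D^\circ)$, under which $\pi$ becomes $\nu\circ g$ and the first Chern class of the normal bundle becomes $-2\zeta$.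
\end{lemma}

\begin{proof}
The idea is that near $\pi^{-1}(D^\circ)$ the scheme $T^{[m]}$ looks like $T^{[2]}$ times a space of reduced cycles. Let $T^{(m-2)}_{\mathrm{red}}$ be the smooth locus of reduced cycles, and let $U\subset T^{[2]}\times T^{(m-2)}_{\mathrm{red}}$ be the open set of pairs $(\xi,\eta)$ with disjoint supports. The union map $u:U\to T^{[m]}$, $(\xi,\eta)\mapsto\xi\cup\eta$, is \'etale: both sides are smooth, and on tangent spaces it is the isomorphism
\[
\mathrm{Hom}(I_\xi,\mathcal O_\xi)\oplus\mathrm{Hom}(I_\eta,\mathcal O_\eta)=\mathrm{Hom}(I_{\xi\cup\eta},\mathcal O_{\xi\cup\eta}).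
\]
Its image avoids $\pi^{-1}(D\setminus D^\circ)$, because the cycle of $\xi\cup\eta$ has at most one multiple point, of multiplicity $2$. Let $E_U=(E_2\times T^{(m-2)}_{\mathrm{red}})\cap U$. As sets, $u^{-1}(\pi^{-1}(D^\circ))=E_U$: if the cycle of $\xi\cup\eta$ is $2p+\cdots$ in $D^\circ$, then, $\eta$ being reduced and disjoint from $\xi$, the scheme $\xi$ is supported at $p$; the converse is clear from the definitions. The scheme $u^{-1}(\pi^{-1}(D^\circ))$ is \'etale over a reduced scheme, hence reduced, so it equals $E_U$, and $E_U\to\pi^{-1}(D^\circ)$ is \'etale. It is also bijective, because a subscheme with cycle $2p+p_3+\cdots+p_m$ in $D^\circ$ is in a unique way the disjoint union of a length-$2$ subscheme at $p$ and $\{p_3,\dots,p_m\}$. Since $E_U$ is smooth, $\pi^{-1}(D^\circ)$ is smooth, and $E_U\to\pi^{-1}(D^\circ)$ is a bijective local biholomorphism, hence biholomorphic.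

By Lemma~\ref{lem:E2}, $E_U=\mathbb P(\mathrm{pr}_1^*T_T)|_{N^\circ}$, and $\pi\circ u=\nu\circ g$ on it. It is irreducible of dimension $2m-1$ because $N^\circ$ is irreducible of dimension $2m-2$. Since $D$ is closed in $T^{(m)}$, $\pi^{-1}(D^\circ)$ is closed in $T^{[m]}\setminus\pi^{-1}(D\setminus D^\circ)$. Finally, as $u$ is \'etale with $u^*\pi^{-1}(D^\circ)=E_U$ as divisors, the normal bundle of $\pi^{-1}(D^\circ)$ pulls back to that of $E_U$ in $U$, namely $\mathcal O(-2)$ by Lemma~\ref{lem:E2}.
\end{proof}

Let $E$ be the closure of $\pi^{-1}(D^\circ)$ in $T^{[m]}$, $e=[E]\in H^2(T^{[m]})$, and $f=\pi|_E:E\to D$. Then $f^{-1}(D^\circ)=\pi^{-1}(D^\circ)$, and there $e$ restricts to the first Chern class of the normal bundle.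

\begin{lemma}\label{lem:push}
In $H_{4m-4}(D)$ and $H_{4m-6}(D)$, respectively,
\[
f_*(e\cap[E])=\nu_*(-2[N]),\qquad f_*(e^2\cap[E])=\nu_*(4\,\mathrm{pr}_1^*K\cap[N]).
\]
\end{lemma}

\begin{proof}
Homology has complex coefficients. We use Borel--Moore homology $H^{BM}_*$: for the varieties here it equals ordinary homology when they are compact, restricts to open subsets, and has proper pushforwards compatible with such restriction. As $D\setminus D^\circ$ has real dimension at most $4m-8$, the exact sequence
\[
H_k(D\setminus D^\circ)\to H_k(D)\to H_k^{BM}(D^\circ)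
\]
shows that $H_k(D)\to H^{BM}_k(D^\circ)$ is injective for $k\ge4m-6$. So it suffices to compare restrictions to $D^\circ$. By Lemma~\ref{lem:generic} the left sides restrict to
\[
\nu_*g_*(-2\zeta\cap[E_U])\qquad\text{and}\qquad\nu_*g_*(4\zeta^2\cap[E_U]),
\]
where now $\nu:N^\circ\to D^\circ$ and $E_U=\mathbb P(\mathrm{pr}_1^*T_T)|_{N^\circ}$. By \eqref{eq:zeta}, $g_*\zeta=1$ and $g_*\zeta^2=\mathrm{pr}_1^*K$, so these are $\nu_*(-2[N^\circ])$ and $\nu_*(4\,\mathrm{pr}_1^*K\cap[N^\circ])$. The right sides have the same restrictions.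
\end{proof}

\begin{proposition}\label{prop:numbers}
For all $\alpha\in H^2(T)$,
\begin{align}
\int\alpha_m^{2m-1}e&=0,\label{eq:I2}\\
\int\alpha_m^{2m-2}e^2&=-\frac{4(2m-2)!}{(m-2)!\,2^{m-2}}\,q(\alpha)^{m-1},\label{eq:I3}\\
\int\alpha_m^{2m-3}e^3&=\frac{8(2m-3)!}{(m-2)!\,2^{m-2}}\,(\alpha\cdot K)\,q(\alpha)^{m-2}.\label{eq:I4}
\end{align}
\end{proposition}

\begin{proof}
We have $\int\alpha_m^{j}e^{i+1}=\int_E\alpha_m^{j}e^{i}$, and on $E$ the class $\alpha_m$ is $f^*(\alpha_{(m)}|_D)$. The first number is $\int_Ef^*(\alpha_{(m)}|_D)^{2m-1}$, which vanishes since $H^{4m-2}(D)=0$ for dimension reasons. For the others, the projection formula, Lemma~\ref{lem:push} and \eqref{eq:nu} move the integral to $N=T\times T^{(m-2)}$, where only terms of cohomological degree $4$ on $T$ survive; use \eqref{eq:ck} with $k=m-2$. Thus, writing $q=q(\alpha)$,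
\[
\int\alpha_m^{2m-2}e^2=-2\int_N\bigl(2\,\mathrm{pr}_1^*\alpha+\mathrm{pr}_2^*\alpha_{(m-2)}\bigr)^{2m-2}=-2\binom{2m-2}2\cdot4\,q\cdot c_{m-2}q^{m-2},
\]
and $\binom{2m-2}2c_{m-2}=\frac{(2m-2)!}{2\,(m-2)!\,2^{m-2}}$ gives \eqref{eq:I3}. Similarly
\[
\int\alpha_m^{2m-3}e^3=4\int_N\mathrm{pr}_1^*K\,\bigl(2\,\mathrm{pr}_1^*\alpha+\mathrm{pr}_2^*\alpha_{(m-2)}\bigr)^{2m-3}=4(2m-3)\cdot2(\alpha\cdot K)\cdot c_{m-2}q^{m-2},
\]
and $(2m-3)c_{m-2}=\frac{(2m-3)!}{(m-2)!\,2^{m-2}}$ gives \eqref{eq:I4}.
\end{proof}

\begin{remark}
For $e^4$ the same argument would need injectivity of $H_k(D)\to H_k^{BM}(D^\circ)$ for $k=4m-8$. For $m=2$ there is no difficulty, as $D=D^\circ$. For $m\ge3$ this $k$ is exactly the real dimension of $D\setminus D^\circ$, so cycles outside $D^\circ$ may contribute. We shall not need this number.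
\end{remark}

\subsection{The form up to order three}

\begin{proposition}\label{prop:form}
The map $\alpha\mapsto\alpha_m$ is injective, and $H^2(T^{[m]})=\{\alpha_m:\alpha\in H^2(T)\}\oplus\mathbb Ce$. With $\delta=-e/2$ and $q=q(\alpha)$, the form $F(\alpha,s)=\int(\alpha_m+s\delta)^{2m}$ satisfies
\begin{equation}\label{eq:star}
F=c_m\Bigl[q^m-2m(m-1)\,q^{m-1}s^2-\tfrac23m(m-1)\,(\alpha\cdot K)\,q^{m-2}s^3+O(s^4)\Bigr].
\end{equation}
\end{proposition}

\begin{proof}
Polarizing \eqref{eq:I1} gives $\int\alpha_m^{2m-1}\beta_m=c_mq(\alpha)^{m-1}q(\alpha,\beta)$. If this vanishes for all $\alpha$, then the linear form $q(\cdot,\beta)$ is zero, as $q\neq0$, and $\beta=0$ since $q$ is nondegenerate. In particular $\beta_m=0$ implies $\beta=0$. If $e=\beta_m$ for some $\beta$, then \eqref{eq:I2} gives $\beta=0$, so $e=0$, against \eqref{eq:I3}. So the classes $\alpha_m$ and $e$ span a space of dimension $\rho+1=b_2(T^{[m]})$, by \eqref{eq:b2}.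

The coefficients of $s^0$ and $s^1$ are given by \eqref{eq:I1} and \eqref{eq:I2}. Those of $s^2$ and $s^3$ are
\begin{align*}
\binom{2m}2\cdot\frac14\cdot\Bigl(-\frac{4(2m-2)!}{(m-2)!\,2^{m-2}}\Bigr)q^{m-1}
&=-\frac{(2m)!}{2\,(m-2)!\,2^{m-2}}\,q^{m-1}=-2m(m-1)c_m\,q^{m-1},\\
\binom{2m}3\cdot\Bigl(-\frac18\Bigr)\cdot\frac{8(2m-3)!}{(m-2)!\,2^{m-2}}\,(\alpha\cdot K)q^{m-2}
&=-\frac{(2m)!}{6\,(m-2)!\,2^{m-2}}\,(\alpha\cdot K)q^{m-2}\\
&=-\tfrac23m(m-1)c_m\,(\alpha\cdot K)q^{m-2},
\end{align*}
where we used $\frac{(2m)!}{(m-2)!\,2^{m-2}}=4m(m-1)c_m$.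
\end{proof}

For $T=\mathbb P^2$, $m=2$, $\alpha=xh_0$ we have $\alpha\cdot K=-3x$, and \eqref{eq:star} reads $3(x^4-4x^2s^2+4xs^3+O(s^4))$, as in Section~\ref{sec:twopoints}.

\section{Hilbert schemes have indecomposable forms}\label{sec:indec}

\begin{proposition}\label{prop:types}
Let $T$ be a connected surface with $b_1(T)=0$, $\rho=b_2(T)$, and let $m\ge1$. If $m=1$ and $\rho=2$, the type of $F_{T^{[m]}}$ is $\{(1,1),(1,1)\}$. Otherwise $F_{T^{[m]}}$ is indecomposable, of type $\{(\rho,2)\}$ if $m=1$ and $\{(\rho+1,2m)\}$ if $m\ge2$.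
\end{proposition}

\begin{proof}
\emph{The case $m=1$.} Here $F=q$ is a nondegenerate quadratic form in $\rho$ variables. For $\rho=1$ it is indecomposable for dimension reasons, of type $\{(1,2)\}$. For $\rho=2$, $q=xy$ in suitable coordinates. For $\rho\ge3$, $q$ is irreducible, so by Lemma~\ref{lem:split} each $V_i^*$ of a splitting contains $W(q)=V^*$, and there is only one summand.

\medskip
Now let $m\ge2$, $V=H^2(T^{[m]})$ and $H=H^2(T)$, embedded as $\{s=0\}\subset V$. By \eqref{eq:star}, $F|_H=c_mq^m$. Suppose $F$ has a splitting into at least two summands. We derive a contradiction from \eqref{eq:star}; the smaller $\rho$ is, the more of its coefficients we use.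

\medskip
\emph{The case $\rho\ge3$} (using $s^0$ only). Let $G$ be an irreducible factor of $F$. Its restriction to $H$ divides $c_mq^m\ne0$, so it is nonzero and homogeneous of degree $\deg G\ge1$. As $q$ is irreducible, $G|_H$ is a nonzero multiple of $q^k$ with $k\ge1$. We have $W(q^k)=H^*$, because $\partial_vq^k=kq^{k-1}\partial_vq\ne0$ for $v\ne0$. Since $G|_H$ is a polynomial in the image of $W(G)$ under $V^*\to H^*$, this image is all of $H^*$, and $\dim W(G)\ge\rho$. By Lemma~\ref{lem:split} each $V_i^*$ contains some $W(G)$. Two summands would give $2\rho\le\dim V^*=\rho+1$, a contradiction.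

\medskip
\emph{The case $\rho=2$} (using $s^1$ and $s^2$). Choose coordinates with $q=xy$. Since $\dim V=3$, every $F_i$ is a form in at most two variables, so $F$ is a product of $2m$ linear forms. As $F|_{s=0}=c_mx^my^m$, unique factorization shows that exactly $m$ of them restrict on $s=0$ to nonzero multiples of $x$ and $m$ to nonzero multiples of $y$. After rescaling,
\[
F=c_m\prod_{i=1}^m(x+u_is)\prod_{i=1}^m(y+v_is).
\]
The $s^1$ coefficient of $F/c_m$ is $(\sum u_i)x^{m-1}y^m+(\sum v_i)x^my^{m-1}$. By \eqref{eq:star} it vanishes, so $\sum u_i=\sum v_i=0$. Then the coefficient of $x^{m-1}y^{m-1}s^2$ in $F/c_m$ is $(\sum u_i)(\sum v_i)=0$, whereas by \eqref{eq:star} it is $-2m(m-1)\ne0$. This is a contradiction.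

\medskip
\emph{The case $\rho=1$} (using $s^1$, $s^2$ and $s^3$). Here $V$ has dimension $2$, and a splitting into two summands means $F=\mathrm{const}\cdot\ell_1^a\ell_2^b$ with independent linear forms $\ell_1,\ell_2$ and $a,b\ge1$, $a+b=2m$. The coefficients up to $s^2$ do not exclude this: $(x^2-2(m-1)s^2)^m$ agrees with $F/c_m$ that far if $q=x^2$. So we need the $s^3$ term, hence the class of $K$.

Since $b_1(T)=0$ we have $h^{1,0}=0$, and $1=b_2=2p_g+h^{1,1}$ with $h^{1,1}\ge1$ gives $p_g=0$. So $\chi(\mathcal O_T)=1$, the topological Euler characteristic is $3$, and Noether's formula $12\chi(\mathcal O_T)=K^2+3$ gives $K^2=9$. Thus $H^2(T)=\mathbb C\cdot(K/3)$. For $\alpha=x\cdot K/3$ we have $q(\alpha)=x^2$ and $\alpha\cdot K=3x$, and \eqref{eq:star} becomes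
\[
F/c_m=x^{2m}-2m(m-1)x^{2m-2}s^2-2m(m-1)x^{2m-3}s^3+O(s^4).
\]
Since $F|_{s=0}\ne0$, both $\ell_1$ and $\ell_2$ have nonzero $x$-coefficient, so $F=c_m(x+us)^a(x+vs)^b$ after rescaling. Set $x=1$ and compare logarithms. On one side
\[
\log\bigl((1+us)^a(1+vs)^b\bigr)=(au+bv)s-\tfrac12(au^2+bv^2)s^2+\tfrac13(au^3+bv^3)s^3+O(s^4),
\]
and on the other $-2m(m-1)(s^2+s^3)+O(s^4)$. Hence
\[
au+bv=0,\qquad au^2+bv^2=4m(m-1),\qquad au^3+bv^3=-6m(m-1).
\]
By the first equation we may write $u=b\tau$, $v=-a\tau$. Using $a+b=2m$, the other two become $2m\,ab\,\tau^2=4m(m-1)$ and $2m\,ab(b-a)\tau^3=-6m(m-1)$, that is,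
\[
ab\,\tau^2=2(m-1),\qquad ab(b-a)\tau^3=-3(m-1).
\]
All four sides are nonzero as $m\ge2$. Dividing the square of the second equation by the cube of the first, we get
\[
\frac{(b-a)^2}{ab}=\frac{9}{8(m-1)},\qquad\text{i.e.}\qquad9ab=8(m-1)(b-a)^2 .
\]
Write $a=m-j$, $b=m+j$ with $j\in\mathbb Z$. Then $9(m^2-j^2)=32(m-1)j^2$, or
\[
9m^2=(32m-23)j^2 .
\]
So $j\ne0$, and $k:=3m/|j|$ is a positive rational number whose square is the integer $32m-23$; hence $k$ is an integer with $k^2=32m-23$. Since $k|j|=3m$, $k$ divides $96m=3(k^2+23)$, hence $k\mid69$ and $k\in\{1,3,23,69\}$. Then $32m=k^2+23\in\{24,32,552,4784\}$. Of these only $32$ is divisible by $32$, which gives $m=1$ and contradicts $m\ge2$.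
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The factors $T_i^{[n_i]}$ are connected of dimension $2n_i\ge2$, with $b_1=0$ by \eqref{eq:b1}. By Proposition~\ref{prop:FY} the algebra determines the type of $F_Y$ for $Y=\prod_iT_i^{[n_i]}$, which is the union of the types in Proposition~\ref{prop:types}. From it one reads off the pairs $(n_i,b_2(T_i))$:
\begin{itemize}
\item half the number of pairs $(1,1)$ is the number of $i$ with $(n_i,b_2(T_i))=(1,2)$;
\item each pair $(d,2)$ comes from one $i$ with $(n_i,b_2(T_i))=(1,d)$, $d\ne2$;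
\item each pair $(d,2n)$ with $n\ge2$ comes from one $i$ with $(n_i,b_2(T_i))=(n,d-1)$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathbf a=(n_1,\dots,n_r)$ and $S=\bigsqcup_jS_j$ with $S_j$ connected. Using one fixed component of $S$ with $b_1=0$ in every row of \eqref{eq:comp} gives a component of $S^{[\mathbf a]}$ with $b_1=0$. By the matching of components in Section~\ref{sec:prelim}, $S'^{[\mathbf b]}$ also has such a component, and then so does $S'$ by \eqref{eq:b1comp}.

Consider any component $\prod_{i,j}S_j^{[n_{ij}]}$ of $S^{[\mathbf a]}$ with $b_1=0$. By \eqref{eq:b1comp}, $b_1(S_j)=0$ whenever $n_{ij}>0$. So by Theorem~\ref{thm:B}, applied to the factors with $n_{ij}>0$, the cohomology algebra of this component determines the multiset of nonzero $n_{ij}$, that is, a partition attached to the component. This partition has at least $r$ parts. It has exactly $r$ parts iff each row of $(n_{ij})$ has a single nonzero entry, and then it equals $\mathbf a$. This case occurs, as we have just seen. Hence among the partitions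 attached to the components of $S^{[\mathbf a]}$ with $b_1=0$, the unique one of minimal length is $\mathbf a$. Likewise, for $S'^{[\mathbf b]}$ it is $\mathbf b$. A graded algebra isomorphism matches the components with $b_1=0$ together with their attached partitions, so $\mathbf a=\mathbf b$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If every component of $S$ has $b_1>0$, the statement on graded algebras was proved in Section~\ref{sec:positive}. Otherwise apply Theorem~\ref{thm:C} with $S'=S$. An isomorphism of schemes, or a homotopy equivalence, between $S^{[\mathbf a]}$ and $S^{[\mathbf b]}$ would induce an isomorphism of graded algebras on $H^*(-,\mathbb C)$; so neither exists for $\mathbf a\ne\mathbf b$, and the conjecture holds for every surface $S$.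
\end{proof}

\begin{thebibliography}{9}
\bibitem{G} G\"ottsche, Math. Ann. 286 (1990).
\bibitem{MP} Arijit Mukherjee and Anubhab Pahari, \emph{On the classification of products of Hilbert schemes of points over a surface}, arXiv:2604.01374 (2026).
\end{thebibliography}

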